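# Why almost all finite racks and quandles are 2-reductive

All sets in these notes are finite, $\log$ means $\log_2$, and a matrix with no rows counts as one matrix.

## 1. Racks built from zero–one matrices

Let $F$ be a set of $a$ points and $C$ a set of $c$ indices. Put $X=F\cup(C\times\{0,1\})$, so that $n=|X|=a+2c$. Call each singleton $\{f\}$, $f\in F$, and each pair $\{(i,0),(i,1)\}$, $i\in C$, a *block* of $X$. Blocks are indexed by $F\cup C$. Take a matrix $A$ over $\mathbb F_2$ with rows indexed by $C$ and columns indexed by $F\cup C$. For $x\in X$ let $L_x$ be the permutation of $X$ that fixes every point of $F$ and, for each $i\in C$, swaps $(i,0)$ and $(i,1)$ if the entry of $A$ in row $i$ and in the column of the block of $x$ is $1$, and fixes both points if that entry is $0$. Define $x*y=L_x(y)$.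

Three things are visible. Any two $L_x$ commute, every $L_x$ maps each block to itself, and $L_x$ depends only on the block of $x$. Since $x*y$ lies in the block of $y$, we get $L_{x*y}=L_y$, and therefore
$$x*(y*z)=L_xL_y(z)=L_yL_x(z)=L_{x*y}L_x(z)=(x*y)*(x*z).$$
So $*$ distributes over itself from the left.

For example, let $a=c=1$ and $X=\{f,u,v\}$ with pair $\{u,v\}$. The matrix is one row with entries in the columns $f$ and $\{u,v\}$. The row $(1,0)$ gives $L_f=(u\,v)$ and $L_u=L_v=1$. The row $(0,1)$ gives $L_f=1$ and $L_u=L_v=(u\,v)$. The row $(1,1)$ gives $L_f=L_u=L_v=(u\,v)$. In the first structure $x*x=x$ for all $x$. In the other two, $u*u=v$.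

**Definition.** A groupoid $(X,*)$ (a set with a binary operation) is a *left quasigroup* if every left translation $L_x:X\to X$, $y\mapsto x*y$, is a bijection. A left quasigroup is a *rack* if $x*(y*z)=(x*y)*(x*z)$ for all $x,y,z$. A rack is a *quandle* if $x*x=x$ for all $x$. A rack is *2-reductive* if $(x*y)*z=y*z$ for all $x,y,z$, that is, if $L_{x*y}=L_y$ for all $x,y$. For a rack $X$ we write $G=\langle L_x:x\in X\rangle\le \mathrm{Sym}(X)$, and *orbit* without qualification means $G$-orbit.

So a zero–one matrix produces a 2-reductive rack all of whose orbits have size at most $2$, and a zero diagonal in the $C\times C$ part makes it a quandle. The matrix has $c(a+c)=c(n-c)$ entries, which is largest at $c=\lfloor n/2\rfloor$, where it is $\lfloor n^2/4\rfloor$. The construction is for the following purpose: these matrices will turn out to describe almost all racks.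

Let $r(n)$ and $q(n)$ be the numbers of isomorphism types of racks and of quandles of order $n$, and let $r_{2\text{-red}}(n)$ and $q_{2\text{-red}}(n)$ be the numbers of those that are 2-reductive. Petr Vojtěchovský and Seung Yeop Yang, "Enumeration of racks and quandles up to isomorphism", arXiv:1911.04991 (2019), ask what the limits of $r_{2\text{-red}}(n)/r(n)$ and $q_{2\text{-red}}(n)/q(n)$ are, if they exist.

**Theorem 1.** $\displaystyle\lim_{n\to\infty}\frac{r_{2\text{-red}}(n)}{r(n)}=\lim_{n\to\infty}\frac{q_{2\text{-red}}(n)}{q(n)}=1.$

The proof gives more. For a fixed integer $e$ put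
$$S(m,e)=\sum_{a+2c=m,\ a,c\ge0}\frac{2^{c(a+c+e)}}{a!\,c!}.$$

**Theorem 2.**
1. The proportion of racks (resp. quandles) of order $n$, up to isomorphism, having an orbit of size $\ge3$ is at most $2^{-(1-\frac12\log3)n+O(\log^2n)}$. So almost all racks and quandles have all orbits of size $\le2$; in particular they satisfy $L_x^2=1$ for all $x$, and $G$ is an elementary abelian 2-group.
2. $r(n)\sim S(n,0)$ and $q(n)\sim S(n,-1)$.
3. $r(n)-r_{2\text{-red}}(n)\sim S(n-3,1)$ and $q(n)-q_{2\text{-red}}(n)\sim S(n-3,0)\sim r(n-3)$.
4. Hence $1-\frac{r_{2\text{-red}}(n)}{r(n)}=2^{-n+O(\log^2n)}$ and $1-\frac{q_{2\text{-red}}(n)}{q(n)}=2^{-n+O(\log^2n)}$.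

We treat racks and quandles together: put $\delta=0$ when racks are counted, $\delta=1$ when quandles are counted, and $N=n-\delta$. Three constants recur:
$$\lambda=\tfrac{\log3}{3}=0.5283\ldots,\qquad \theta=\tfrac23-\lambda=0.1383\ldots,\qquad \omega=2-\log3=0.415\ldots$$

## 2. Translation groups, and the orders 1, 2, 3 by hand

Left distributivity says $L_xL_y=L_{x*y}L_x$, that is,
$$L_{x*y}=L_xL_yL_x^{-1}. \tag{1}$$
In a finite group every element of $G$ is a product of the generators $L_y$ without inverses, so repeated use of (1) gives
$$L_{gx}=gL_xg^{-1}\qquad(g\in G,\ x\in X). \tag{2}$$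
We use this in the following forms.

- $L_x$ commutes with the stabilizer $G_x$.
- A rack is 2-reductive if and only if $G$ is abelian, because $L_{x*y}=L_y$ for all $x,y$ says by (1) that any two translations commute. In that case $L_x$ depends only on the orbit of $x$.
- Conversely, a family of permutations $(L_x)_{x\in X}$ of $X$ with $L_{L_yx}=L_yL_xL_y^{-1}$ for all $x,y$ defines a rack by $x*y=L_x(y)$.

*Example.* Let $|Z|=3$ and let $t_z$ be the transposition of $Z$ that fixes $z$. Since $gt_zg^{-1}=t_{gz}$ for all $g\in\mathrm{Sym}(Z)$, the family $L_z=t_z$ defines a rack. It is a quandle with $G=S_3$, so it is not 2-reductive.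

**Small orders.** For $n=1$ there is one rack, and it is a quandle. For $n=2$ the group $G\le\mathrm{Sym}(2)$ is abelian. Either $G=1$, or there is one orbit of size $2$, on which $L_x$ is constant, so both translations are the swap. Hence $r(2)=2$ and $q(2)=1$, and everything is 2-reductive. For $n=3$, the case $G=1$ gives one rack, a quandle. Orbits of sizes $1$ and $2$ give the three racks of Section 1, of which one is a quandle. They are pairwise nonisomorphic, since an isomorphism must match the fixed points and the pairs. If there is one orbit of size $3$, then $G$ is $A_3$ or $S_3$. If $G=A_3$, then $L_x$ is constant and is a 3-cycle, and the two 3-cycles give isomorphic racks; this is one rack and not a quandle. If $G=S_3$, then $L_z$ commutes with $G_z=\langle t_z\rangle$, so $L_z\in\{1,t_z\}$. By (2) all $L_z$ are conjugate, and they are not all $1$, so $L_z=t_z$; this is one rack, a quandle. So $r(3)=6$ and $q(3)=3$, and the ratios of the question at $n=3$ are $5/6$ and $2/3$.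

We need two textbook facts on permutation groups.

**(P1)** *A transitive abelian group is regular and equals its own centralizer in the symmetric group. An abelian subgroup of $\mathrm{Sym}(e)$ has order at most $3^{e/3}$.* If $J$ is transitive and abelian and $g\in J$ fixes $x$, then $g$ fixes every $hx$ with $h\in J$, so $g=1$, and $J$ is regular. If $w$ centralizes $J$, choose $j\in J$ with $jx=wx$. Then $j^{-1}w$ centralizes $J$ and fixes $x$, so it fixes all points, and $w=j$. Next, $e\le3^{e/3}$ (that is, $\log e\le\lambda e$) for all integers $e\ge1$: this is checked for $e=1,2,3$, and for $e\ge3$ it passes from $e$ to $e+1$ since $\frac{e+1}e\le\frac43<3^{1/3}$. An abelian group with orbit sizes $e_j$ embeds in the product of its restrictions to the orbits, which are regular, so its order is at most $\prod_je_j\le3^{e/3}$.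

**(P2)** *The center of a transitive group $J$ of degree $k$ is semiregular, so $|Z(J)|$ divides $k$. If $J$ is nonabelian, then $|Z(J)|\le k/2$.* A central element fixing one point fixes every point of its $J$-orbit, hence is $1$. If $Z(J)$ were transitive, then $J$ would centralize a transitive abelian group, so by (P1) it would be contained in that group and be abelian. So for nonabelian $J$ the semiregular group $Z(J)$ has at least two orbits, each of size $|Z(J)|$.

## 3. Counting matrices up to simultaneous relabeling

Let $F,C,E$ be disjoint sets with $|F|=a$, $|C|=c$, $|E|=e$. Let $U^\delta_e(a,c)$ be the number of $S_a\times S_c$-orbits on the $\mathbb F_2$-matrices with rows indexed by $C$, columns indexed by $F\cup C\cup E$, all rows nonzero, and, if $\delta=1$, zero diagonal in the $C\times C$ part. Here $S_c$ acts simultaneously on the rows and on the $C$-columns, $S_a$ acts on the $F$-columns, and the $E$-columns are fixed. Let $D^\delta(c)$ be the number of $S_c$-orbits on all $c\times c$ matrices over $\mathbb F_2$, with zero diagonal if $\delta=1$.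

*Example.* For $U^0_0(0,2)$ the rows are nonzero vectors of length $2$, so there are $9$ matrices. The nontrivial element of $S_2$ fixes those with $A_{11}=A_{22}$ and $A_{12}=A_{21}$, of which $3$ have nonzero rows. By Burnside's lemma $U^0_0(0,2)=\frac{9+3}2=6$.

**Lemma 1.** (i) For each fixed integer $e$,
$$S(m,e)=\frac{2^{(m+e)^2/4}}{\lfloor m/2\rfloor!}\,2^{O(\log^2m)}. \tag{3}$$
(ii) For fixed $e\in\{0,1\}$, $\sum_{a+2c=m}U^\delta_e(a,c)\sim S(m,e-\delta)$ as $m\to\infty$.
(iii) $D^\delta(c)\le C_0\,2^{c^2-\delta c}/c!$ for an absolute constant $C_0\ge1$.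

**Proof of (i).** The purpose is to see which $c$ dominates $S$. Write $c=\frac{m+e}2-\tau$. As $a+c=m-c$,
$$c(a+c+e)=\Bigl(\tfrac{m+e}2-\tau\Bigr)\Bigl(\tfrac{m+e}2+\tau\Bigr)=\tfrac{(m+e)^2}4-\tau^2.$$
For $c=\lfloor m/2\rfloor$ we have $\tau=O(1)$ and $a\le1$, so this term alone is at least $2^{(m+e)^2/4-O(1)}/\lfloor m/2\rfloor!$. For any $c\le m/2$, the quotient $\lfloor m/2\rfloor!/c!$ is a product of $\lfloor m/2\rfloor-c$ factors not exceeding $m$, so it is at most $m^{m/2-c}=m^{\tau-e/2}$. Since $-\tau^2+\tau\log m\le\frac14\log^2m$, each term is at most $2^{(m+e)^2/4+O(\log^2m)}/\lfloor m/2\rfloor!$, and there are $O(m)$ terms.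

**Proof of (ii), lower bound.** The purpose is to see that few matrices have a zero row. Each row has $w=a+c+e-\delta$ free entries. Since $a+2c=m$, we have $a+c=m-c\ge\frac m2$, so $w\ge\frac m2-1$. The fraction of matrices with some zero row is at most $c2^{-w}\le m2^{1-m/2}$. Orbits have size at most $a!\,c!$, so
$$U^\delta_e(a,c)\ge(1-m2^{1-m/2})\frac{2^{c(a+c+e-\delta)}}{a!\,c!}.$$
Now sum over $a+2c=m$.

**Proof of (ii), upper bound.** The purpose is to see that nontrivial permutations fix few matrices. Drop the condition on the rows. By Burnside's lemma the number of orbits is $\frac1{a!\,c!}\sum_{(g,h)}2^{\mathrm{cyc}(g,h)}$, where $\mathrm{cyc}(g,h)$ is the number of cycles of $(g,h)\in S_c\times S_a$ on the set $\Omega$ of free positions. It is at most $|\Omega|$ minus half the number of non-fixed positions. Let $g$ move exactly $k$ points and $h$ move exactly $j$. An off-diagonal position of $C\times C$ is fixed only if both its coordinates are fixed by $g$, so the number of non-fixed ones is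
$$c(c-1)-(c-k)(c-k-1)=k(2c-k-1)\ge k(c-1).$$
In $C\times F$ there are $ca-(c-k)(a-j)\ge cj$ non-fixed positions. At most $c^ka^j$ pairs $(g,h)$ have these values of $k$ and $j$. So the number of orbits is at most
$$\frac{2^{c(a+c+e-\delta)}}{a!\,c!}\ \sum_{k=0}^c\bigl(c\,2^{-(c-1)/2}\bigr)^k\ \sum_{j=0}^a\bigl(a\,2^{-c/2}\bigr)^j. \tag{4}$$
For $c\ge m/4$ both ratios tend to $0$ uniformly, since $a\le m$ and $2^{-c/2}\le2^{-m/8}$; hence the product of the sums is $1+o(1)$ uniformly. These $c$ contribute at most $(1+o(1))S(m,e-\delta)$. For $c<m/4$ we bound the number of orbits by the number of matrices, at most $2^{c(m-c+1)}\le2^{3m^2/16+m}$, because $c(m-c)$ increases for $c<m/2$. Even after summing over $O(m)$ values of $c$, this is negligible against $S(m,e-\delta)\ge2^{m^2/4-O(m\log m)}$, which follows from (i).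

**Proof of (iii).** For $\delta=1$, take $a=0$ and $e=0$ in (4): the sum over $k$ is bounded, and small $c$ are absorbed in $C_0$. For $\delta=0$ use the following general remark. If a group acts on $\Omega_1$ and on $\Omega_2$, the number of orbits on $\Omega_1\times\Omega_2$ is at most (number of orbits on $\Omega_1$)$\,\times|\Omega_2|$, since each orbit contains a pair whose first entry is a chosen orbit representative. Splitting a matrix into its off-diagonal and diagonal parts gives $D^0(c)\le2^cD^1(c)$. $\square$

**Lemma 2.** A rack with all orbits of size $\le2$ is 2-reductive. The number of isomorphism types of racks ($\delta=0$) or quandles ($\delta=1$) of order $n$ with all orbits of size $\le2$ is $\sum_{a+2c=n}U^\delta_0(a,c)\sim S(n,-\delta)$.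

*Proof.* *From rack to matrix.* $G$ embeds in a product of groups $\mathrm{Sym}(1)$ and $\mathrm{Sym}(2)$, so it is abelian. Hence the rack is 2-reductive and $L_x$ depends only on the orbit of $x$. With $a$ fixed points and $c$ orbits of size $2$, the rack is given by the matrix whose entry at (2-orbit $B$, orbit $O$) records whether the elements of $O$ swap the points of $B$. Every row is nonzero, because some translation must swap $B$. Idempotence says exactly that the $C\times C$ diagonal is zero.

*From matrix to rack.* By Section 1 any such matrix defines a rack, and nonzero rows make each pair an orbit.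

*Isomorphisms.* An isomorphism $f$ satisfies $fL_xf^{-1}=L'_{f(x)}$. So it maps orbits to orbits of the same size and preserves the relation "$O$ swaps $B$", and it induces an element of $S_a\times S_c$ carrying one matrix to the other. Conversely, any bijection of the points inducing such an element is an isomorphism, since the swap of a 2-element set is unchanged when its two points are relabeled. Now apply Lemma 1(ii) with $e=0$. $\square$

By (3), the count in Lemma 2 is
$$(1+o(1))\,S(n,-\delta)=\frac{2^{N^2/4}}{\lfloor n/2\rfloor!}\,2^{O(\log^2n)}. \tag{5}$$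

For a rack $X$ let $Z$ be the union of its orbits of size $\ge3$, and let $s=|Z|$. By Lemma 2, a rack that is not 2-reductive has $s\ge3$. Theorem 1 follows if the number of isomorphism types with $s\ge3$ is $o$ of (5).

## 4. One orbit of size three: labels cost more than the orbit saves

The first thing to try is to bound the number of isomorphism types with $s\ge3$ by the number of racks on the labeled set $\{1,\dots,n\}$, hoping that a larger orbit wastes enough of the exponent $n^2/4$. This cannot work when $s$ is small, as the following family shows.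

Fix $X=F\cup(C\times\{0,1\})\cup Z$ with $|Z|=3$, $c=\lfloor\frac{n-3}2\rfloor$ and $a=n-3-2c\in\{0,1\}$. The blocks are the $a+c$ blocks of Section 1 and $Z$. Choose a matrix with rows $C$ and columns $F\cup C\cup\{Z\}$, and choose for each of the $a+c+1$ blocks an element of the group of order $3$ generated by a 3-cycle of $Z$. Let $L_x$ act on the pairs through the matrix column of the block of $x$, and on $Z$ through the chosen rotation. As in Section 1, the $L_x$ commute, preserve blocks and depend only on blocks, so this is a 2-reductive rack. Different choices give different racks on $X$. At least $\frac23$ of the choices have a nontrivial rotation, and then $s=3$. The number of choices is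
$$2^{c(a+c+1)}\,3^{a+c+1}=2^{(a+c+1)(c+\log3)}.$$
The two factors of the exponent have sum $n-3+1+\log3=n-\omega$ and difference $a+1-\log3\in(-1,1)$, so the exponent is at least $\frac{(n-\omega)^2-1}4\ge\frac{n^2}4-\frac\omega2n-\frac14$.

So a labeled count of racks with $s=3$ gains no more than a factor $2^{\omega n/2+O(1)}$ over $2^{n^2/4}$. The quantity (5) it must be compared with is $2^{n^2/4-\frac n2\log n+O(n)}$, because of the factorial. The labeled count exceeds it by a factor $2^{\frac n2\log n-O(n)}$. The point of failure is therefore the factorial: for small $s$ the factor $1/\lfloor n/2\rfloor!$ has to be kept in the upper bound.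

The way past this is to let $S_c$ act on the labels of the 2-orbits throughout the count, and to spend this action only on the $C\times C$ matrix, where Lemma 1(iii) returns the factor $1/c!$. Everything else may be counted with labels. A second point is that the part inside $Z$ will then be counted wastefully, at a cost of order $s^2\log^2s$ in the exponent, while the gain is of order $sn$. This is affordable for $s\le n/\log^3n$. For larger $s$ the gain of order $sn$ is at least of order $n^2/\log^3n$, which swamps $n\log n$, so there the factorial no longer matters and a labeled count is good enough. We set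
$$s_0=n/\log^3n.$$

## 5. At most $n/\log^3 n$ points in large orbits

Let $X$ be a rack of order $n$ with $3\le s\le s_0$. Let $O_1,\dots,O_l$ be the orbits in $Z$, of sizes $k_i\ge3$. Let $Y=X\setminus Z$; it consists of the set $F$ of fixed points, $|F|=a$, and of 2-orbits. Put
$$\varphi(x)=L_x|_Z,\qquad K=G|_Z=\langle\varphi(X)\rangle,\qquad\Lambda=\log|Z(K)|,\qquad\mu=s-l-\Lambda .$$
Restricting (2) to $Z$ gives $\varphi(gx)=g|_Z\,\varphi(x)\,g|_Z^{-1}$.

**Definition.** A 2-orbit $\{x,x'\}$ is *central* if $\varphi(x)=\varphi(x')$, and *noncentral* otherwise.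

*Example.* Take the nonidentity elements of $S_3$ under $g*h=ghg^{-1}$; conjugation is self-distributive. The orbits are $Z$, the three transpositions, and the pair $\{\rho,\rho^{-1}\}$ of 3-cycles. Conjugation by $\rho$ and by $\rho^{-1}$ rotate $Z$ in opposite directions, so the pair is noncentral. For a central pair, take $|Z|=3$ and a pair $\{x,x'\}$, let $L_z$ act as $t_z$ on $Z$ and swap $x,x'$, and let $L_x=L_{x'}=1$. Then (1) holds, as is seen separately on $Z$ and on the pair.

**Step 1: the structure outside $Z$.** This step finds how little is needed to know $X$.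

- $G|_Y$ is an elementary abelian 2-group, so $L_{gx}|_Y=(gL_xg^{-1})|_Y=L_x|_Y$. Thus $L_x|_Y$ depends only on the orbit of $x$.
- If $x\in F$, then $g|_Z\varphi(x)g|_Z^{-1}=\varphi(gx)=\varphi(x)$ for all $g\in G$, so $\varphi(x)\in Z(K)$.
- If $\{x,x'\}$ is central, the same computation gives $\varphi(x)\in Z(K)$.
- If $\{x,x'\}$ is noncentral, then $g\in G$ fixes $x$ if and only if $g|_Z$ commutes with $\varphi(x)$: if $gx=x$ then $g|_Z\varphi(x)g|_Z^{-1}=\varphi(x)$, while if $gx=x'$ it equals $\varphi(x')\ne\varphi(x)$. So the action of every $L_y$ on $\{x,x'\}$ is determined by $\varphi$.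

**Step 2: the data.** This step lists data that determine $X$ on a fixed labeled set. Let $c$ and $p$ be the numbers of central and noncentral 2-orbits, with index sets $C$ and $D$. Then $a+2c+2p+s=n$. Fix $(a,c,p,s)$ and identify $X$ with $F\cup(C\times\{0,1\})\cup(D\times\{0,1\})\cup Z$. By Step 1 the rack is determined by the following.

1. The matrix over $C\times C$ recording swaps, with zero diagonal for quandles.
2. The matrices recording swaps over $C\times F$ and over $C\times(D\cup\{O_1,\dots,O_l\})$.
3. The partition of $Z$ into orbits (at most $s^s$ choices), and $K$. Since a subgroup of $\mathrm{Sym}(s)$ has a generating set of size at most $\log s!\le s\log s$ (adjoining a missing element at least doubles the group generated), there are at most $2^{s^2\log^2s}$ choices of $K$.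
4. $\varphi$ on $F$ and on $C$, with values in $Z(K)$: $2^{(a+c)\Lambda}$ choices.
5. $\varphi$ on the points of the $D$-orbits and of $Z$: at most $(s!)^{2p+s}$ choices.

**Step 3: dividing by the relabelings of $C$.** This step recovers the factor $1/c!$. A permutation of $C$ gives a bijection of $X$ that is the identity on $F$, on the $D$-orbits and on $Z$. Transporting the rack along it permutes the data of items 1, 2, 4 and fixes the data of items 3 and 5. Data in the same $S_c$-orbit give isomorphic racks, so it suffices to count $S_c$-orbits of data. With items 3 and 5 fixed, the remark on orbits of a product (proof of Lemma 1(iii)) bounds the number of orbits by $D^\delta(c)$ times the number of choices in items 2 and 4. By Lemma 1(iii) the number of isomorphism types for given $(a,c,p,s)$ is at most the sum, over the choices in items 3 and 5, of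
$$\frac{C_0}{c!}\,2^{\,c^2-\delta c+ca+c(p+l)+(a+c)\Lambda}.$$

**Step 4: optimizing the exponent.** This step compares with $2^{N^2/4}/\lfloor n/2\rfloor!$. Put $h=a+c$ and $j=p+l\ge1\ge\delta$. The exponent is
$$c(h-\delta)+cj+h\Lambda=(h-\delta+j)(c+\Lambda)-(j-\delta)\Lambda\le(h-\delta+j)(c+\Lambda).$$
Both factors on the right are nonnegative. Using $a+2c=n-2p-s$, their sum is
$$M=a+2c+p+l+\Lambda-\delta=N-p-\mu\ge0.$$
Write $c+\Lambda=\frac M2-\tau$; the product is $\frac{M^2}4-\tau^2$. As in Lemma 1, $\lfloor n/2\rfloor!/c!\le n^{n/2-c}$, and
$$\tfrac n2-c=\tfrac{n-M}2+\Lambda+\tau=\tfrac{\delta+p+\mu}2+\Lambda+\tau\le1+p+2s+\tau,$$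
because $\mu\le s$ and, by (P1) applied to $Z(K)$, $\Lambda\le\lambda s$. Finally $-\tau^2+\tau\log n\le\frac14\log^2n$. Multiplying by the number of choices in items 3 and 5, we find that the number of isomorphism types for given $(a,c,p,s)$ is at most
$$\frac{C_0}{\lfloor n/2\rfloor!}\ \max\,2^{\frac{M^2}4+\mathrm{err}}, \tag{6}$$
where the maximum is over the choices in item 3 that occur (these determine $l,\Lambda,\mu,M$), and
$$\mathrm{err}=\tfrac14\log^2n+(1+p+2s)\log n+(2p+s)s\log s+s\log s+s^2\log^2s\le\log^2n+4ps\log n+10s^2\log^2n.$$
For the last inequality use $s\ge3$: then $p\log n+2ps\log s\le4ps\log n$, the terms without $p$ that contain $s$ sum to at most $10s^2\log^2n$, and $\frac14\log^2n+\log n\le\log^2n$ for $n\ge3$. For $s\le s_0$ we have $4ps\log n\le4pn/\log^2n$ and $10s^2\log^2n\le10sn/\log n$, so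
$$\mathrm{err}\le\eta_n\,n(s+p)\quad\text{with }\eta_n\to0. \tag{7}$$

So everything depends on how large the defect $\mu+p=N-M$ must be.

**Lemma 3.** (i) $\mu\ge\theta s$, and $\mu\ge\omega$ if $s\ge3$. (ii) If $K$ is nonabelian, then $\mu+p\ge2.4$, unless $s=3$, $p=0$, $K=S_3$ (call this *type $R_3$*), in which case $\mu=2$.

*Proof.* (i) Let $K_i=K|_{O_i}$, a transitive group. Restriction embeds $Z(K)$ in $\prod_iZ(K_i)$, so $\mu\ge\sum_i(k_i-1-\log|Z(K_i)|)$, and by (P2) each summand is at least $k_i-1-\log k_i$. For integers $k\ge3$ we have $1\le\frac k3$ and $\log k\le\lambda k$, so $k-1-\log k\ge\theta k$. Moreover $k-1-\log k$ increases for $k\ge3$ and equals $\omega>0.41$ at $k=3$.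

(ii) $K$ embeds in $\prod_iK_i$, so some $K_i$ is nonabelian. Put $k=k_i$; then $|Z(K_i)|\le k/2$ by (P2). If $k=3$, then $|Z(K_i)|=1$ and the summand is $2$. If $k=4$, the summand is $2$ when $|Z(K_i)|=2$ and $3$ when $|Z(K_i)|=1$. If $k\ge5$, the summand is at least $k-1-\log\frac k2=k-\log k\ge5-\log5>2.6$. Any further orbit adds more than $0.41$. So $\mu+p<2.4$ forces $p=0$, $l=1$, and either $s=3$ with $K=S_3$, or $s=4$ with $|Z(K)|=2$.

We exclude the last case. A transitive subgroup of $S_4$ has order $4$, $8$, $12$ or $24$. Those of order $4$ are abelian, and the others are $D_4$, $A_4$, $S_4$, with centers of order $2,1,1$. So $K=D_4$ and $K/Z(K)\cong\mathbb Z_2^2$. As $p=0$, $K$ is generated by elements of $Z(K)$ (the values of $\varphi$ on $F$ and on the central 2-orbits) and by $\varphi(Z)$. Since $Z$ is one orbit, $\varphi(Z)$ is one conjugacy class of $K$, and its image in the abelian group $K/Z(K)$ is a single element. So $K/Z(K)$ would be cyclic, a contradiction. In the case $s=3$, $K=S_3$ we have $\mu=3-1-0=2$. $\square$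

**Proposition 1.** Let $n\to\infty$.
(a) The number of isomorphism types (racks or quandles according to $\delta$) with $3\le s\le s_0$ is at most $\frac1{\lfloor n/2\rfloor!}2^{\frac{N^2}4-\frac\omega2N+O(\log^2n)}$.
(b) The number of those that are not 2-reductive and not of type $R_3$ is at most $\frac1{\lfloor n/2\rfloor!}2^{\frac{N^2}4-1.2N+O(\log^2n)}$.
(c) The number of isomorphism types of type $R_3$ is $\sum_{a+2c=n-3}U^\delta_1(a,c)\sim S(n-3,1-\delta)$. These are not 2-reductive.

**Proof of (a) and (b).** If $K$ is abelian, then $G$ embeds in the abelian group $G|_Y\times K$, and $X$ is 2-reductive. So in (b) the group $K$ is nonabelian, and Lemma 3(ii) gives $\mu+p\ge2.4$; the maximum in (6) is then needed only over choices with this property. Let $x_0=\omega$ in case (a) and $x_0=2.4$ in case (b), so that $\mu+p\ge x_0$ in both.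

*Bounded case: $\theta s+p\le100$.* Then $s$ and $p$ are bounded, so $\mathrm{err}=O(\log^2n)$. Also $M=N-x$ with $x=\mu+p\ge x_0$ bounded, so $\frac{M^2}4\le\frac{N^2}4-\frac{x_0}2N+O(1)$.

*Unbounded case: $x'=\theta s+p>100$.* By Lemma 3(i), $0\le M\le N-x'$. Since $p\le\frac{n-s}2$ and $\theta<\frac12$, we have $x'\le\frac n2\le N$. Hence $\frac{M^2}4\le\frac{(N-x')^2}4\le\frac{N^2}4-\frac{Nx'}2+\frac{Nx'}4=\frac{N^2}4-\frac{Nx'}4$. By (7), $\mathrm{err}\le\eta_nn(s+p)\le\eta_nnx'/\theta$, which is at most $\frac{Nx'}{20}$ for large $n$. So the exponent is at most $\frac{N^2}4-\frac{Nx'}5\le\frac{N^2}4-20N$.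

There are $O(n^3)$ tuples $(a,c,p,s)$, which costs $O(\log n)$ in the exponent. This proves (a) and (b).

**Proof of (c).** *From rack to matrix.* Since $p=0$, all 2-orbits are central, and $\varphi(F\cup(C\times\{0,1\}))\subseteq Z(S_3)=1$. For $z\in Z$, the element $\varphi(z)$ centralizes $K_z=\langle t_z\rangle$, so $\varphi(z)\in\{1,t_z\}$. As $\varphi(Z)$ is a conjugacy class, the value $1$ would make $K$ trivial, so $\varphi(z)=t_z$ for all $z$. By Step 1 the only remaining data is the swap matrix over $C\times(F\cup C\cup\{Z\})$, with nonzero rows, and with zero diagonal in $C\times C$ for quandles.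

*From matrix to rack.* Given such a matrix, define the $L_x$ accordingly, with $L_x|_Z=1$ for $x\in Y$ and $L_z|_Z=t_z$ for $z\in Z$. Then $\langle L_x\rangle\le\mathbb Z_2^c\times S_3$ has the prescribed orbits. The identity $L_{gx}=gL_xg^{-1}$ holds on $Y$, because the $Y$-parts commute and are constant on the prescribed orbits. It holds on $Z$, because $L_x|_Z=1$ for $x\in Y$ and $t_{gz}=g|_Zt_zg|_Z^{-1}$ for $z\in Z$. So we get a rack of type $R_3$. For $\delta=1$ it is idempotent, since $t_z(z)=z$ and the diagonal is zero.

*Isomorphisms.* As in Lemma 2, an isomorphism induces an element of $S_a\times S_c$ carrying one matrix to the other. Conversely, every bijection inducing such an element and mapping $Z$ to $Z$ is an isomorphism, since $z\mapsto t_z$ is equivariant under all bijections of $Z$. This gives the count, and Lemma 1(ii) with $m=n-3$, $e=1$ gives the asymptotics. Finally, for $z\ne z'$ in $Z$ we have $z*z'=t_z(z')\ne z'$, hence $L_{z*z'}\ne L_{z'}$, so the rack is not 2-reductive. $\square$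

## 6. Centralizers of subgroups of bounded index

In the range $s>s_0$ we shall need to know how many permutations in a group commute with a subgroup of given index. Put
$$\varepsilon_p=0\ (p\le3),\qquad\varepsilon_4=\varepsilon_5=1,\qquad\varepsilon_p=\log p\ (p\ge6).$$

**Lemma 4.** Let $Q\le\mathrm{Sym}(e)$, let $Q_0\le Q$ have index at most $p$, and let $W=C_Q(Q_0)$. Then $|W|\le3^{e/3}2^{\varepsilon_p}$. Moreover $\varepsilon_p\le p-3$ for $p\ge3$, and $\varepsilon_p\le p$ always.

*Proof.* Let $I=W\cap Q_0$. As $I\le Q_0$ is centralized by $W$, we have $I\le Z(W)$; in particular $I$ is abelian. Since $W$ normalizes $Q_0$, the product $WQ_0$ is a group and $[W:I]=[WQ_0:Q_0]\le p$. So $|W|\le p|I|\le p\,3^{e/3}$ by (P1), which settles $p\ge6$. If $W$ is abelian, (P1) gives $|W|\le3^{e/3}$. If $p\le3$, then $W/I$ has order at most $3$, so it is cyclic, and with $I$ central this makes $W$ abelian.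

Let $p\in\{4,5\}$ and $W$ nonabelian. Then $W/I$ is noncyclic of order at most $5$, so $|W/I|=4$. Since $I$ is central and $W/I$ is abelian, $W$ is nilpotent. As $W$ embeds in the product of its restrictions to its orbits, it acts on some orbit, of size $e_1$ say, as a nonabelian group. This group is nilpotent, and the only nonabelian group of degree at most $3$ is $S_3$, which is not nilpotent; so $e_1\ge4$. The image of $I$ on this orbit is central in a transitive nonabelian group, so it has order at most $e_1/2$ by (P2). The kernel of $I$ on this orbit is an abelian group acting faithfully on the other $e-e_1$ points. Hence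
$$|W|=4|I|\le4\cdot\tfrac{e_1}2\cdot3^{(e-e_1)/3}\le8\cdot3^{-4/3}\,3^{e/3}<2\cdot3^{e/3},$$
as $t\,3^{-t/3}$ decreases for $t\ge3$.

The inequality $\varepsilon_p\le p-3$ is clear for $p=3,4,5$, and for $p\ge6$ it says $p\le2^{p-3}$, which holds at $p=6$ and passes from $p$ to $p+1$. The last inequality follows from this for $p\ge3$, and is clear for $p\le2$. $\square$

## 7. More than $n/\log^3 n$ points in large orbits

**Proposition 2.** The number of racks on the set $[n]=\{1,\dots,n\}$ with $|Z|=s$ is at most $2^{\frac{n^2}4-0.002\,sn+O(n^{2-1/16}\log n)}$, uniformly in $s$.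

Let $n$ be large and put $\rho=n^{1/16}$, $R=n^{1/8}=\rho^2$, $\beta=n^{-1/4}$.

**Step 1: a small set $T$ whose translations imitate $G$.** This step finds few points $T$ such that, with $H=\langle L_y:y\in T\rangle$, every $L_x$ acts on almost every small $H$-orbit as an element of $H$ does. Start with $T=\emptyset$ and always let $H=\langle L_y:y\in T\rangle$. Add a point $x\in X$ to $T$ whenever

- (i) at least $\beta n$ of the $H$-orbits $B$ satisfy $L_xB\ne B$, or
- (ii) at least $\beta n$ of the $H$-orbits $B$ with $|B|\le R$ satisfy $L_xB=B$ and $L_x|_B\notin H|_B$.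

At the start $H=1$ and the $H$-orbits are points, so (ii) never applies, and (i) says that $L_x$ moves at least $\beta n$ points.

We bound the number of additions. Suppose exactly $j$ of the $H$-orbits are not preserved by $L_x$. Preserved $H$-orbits are also $\langle H,L_x\rangle$-orbits. If $L_xB\ne B$, then $L_xB\not\subseteq B$, so the $\langle H,L_x\rangle$-orbit containing $B$ contains at least two $H$-orbits, all of them non-preserved. So the number $\mathcal O(H)$ of orbits drops by at least $j/2$. It starts at $n$ and never increases, hence steps of type (i) occur at most $2/\beta$ times.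

For type (ii) the orbit count need not drop, so consider
$$\Psi(H)=\sum_{|B|\le R}\log|H|_B|-2R\log R\cdot\mathcal O(H),$$
the sum being over $H$-orbits $B$. Each term of the sum is at most $\log R!\le R\log R$. When $j$ orbits are not preserved, the sum loses at most $jR\log R$ from them, while the second part of $\Psi$ gains at least $2R\log R\cdot\frac j2=jR\log R$. On preserved small orbits $|H|_B|$ does not decrease, and it at least doubles if $L_x|_B\notin H|_B$. So $\Psi$ never decreases, and it increases by at least $\beta n$ in a step of type (ii). Since $\log|H|_B|\le|B|\log R$ for $|B|\le R$, we have $-2nR\log R\le\Psi\le n\log R$, so there are at most $3R\log R/\beta$ such steps.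

The process therefore stops with $|T|=O(n^{3/8}\log n)$. At the end, for every $x\in X$, fewer than $2\beta n$ of the $H$-orbits $B$ with $|B|\le R$ are *exceptional for $x$*, meaning $L_xB\ne B$ or $L_x|_B\notin H|_B$.

**Step 2: an encoding.** This step writes the rack as a string in which only two items are of order $n^2$ bits. Call an $H$-orbit *small as a target* if its size is at most $R$, and *small as a source* if its size is at most $\rho$; otherwise *large*. Call an $H$-orbit $B$ abelian or nonabelian according to $H|_B$. If $B$ is abelian, $|H|_B|=|B|$ by (P1); if $B$ is nonabelian, $|B|\ge3$. Let $x_P=\min P$ for an $H$-orbit $P$, and $x_O=\min O$ for a $G$-orbit $O$. Record the following.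

1. The partition into $G$-orbits, the set $T$, and $L_y$ for $y\in T$; hence $H$. This takes $O(n^{11/8}\log^2n)$ bits.
2. For every $x\in X$, the exceptional small targets $B$ with the maps $L_x|_B$. This takes at most $n\cdot2\beta n(R+1)\log(n+1)=O(n^{2-1/8}\log n)$ bits.
3. For each large source $P$, the permutation $L_{x_P}$. There are at most $n/\rho$ of them, so this takes at most $\frac n\rho\,n\log n$ bits.
4. For each small source $P$ and each large target $B$, the map $L_{x_P}|_B$. By (2), $L_{x_P}$ commutes with the stabilizer $H_{x_P}$, which has index $|P|\le\rho$ in $H$ and therefore at most $\rho$ orbits on the $H$-orbit $B$. So the images of at most $\rho$ points suffice, and this takes at most $n\cdot\frac nR\cdot\rho\log n=\frac{n^2}\rho\log n$ bits.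
5. For each $G$-orbit $O$, a spanning tree with root $x_O$: for each $x'\in O\setminus\{x_O\}$ a parent $x''$ and some $z\in X$ with $x'=L_zx''$. It exists because positive words in the $L_z$ give all of $G$, so every point of $O$ can be reached from $x_O$. This takes at most $2n\log n$ bits.
6. For each such $x'$ and each small abelian $B$ that is nonexceptional for $x'$ but exceptional for $x''$ or for $z$, the map $L_{x'}|_B$. This takes at most $n\cdot4\beta n\cdot R\log n$ bits.
7. For each $G$-orbit $O$ and each small abelian $B$ nonexceptional for $x_O$, the element $L_{x_O}|_B\in H|_B$; there are $|B|$ choices each.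
8. For each small source $P$ and each small nonabelian $B$ nonexceptional for $x_P$, the map $L_{x_P}|_B$; the number of choices is bounded below.

*The rack is determined.* Item 2 tells us which pairs $(x,B)$ are exceptional. For small abelian $B$, all $L_x|_B$ are found by induction along the trees. Exceptional pairs are in item 2, and nonexceptional roots are in item 7. For $x'=L_zx''$ with $B$ nonexceptional for $x'$, $x''$ and $z$, equation (2) gives $L_{x'}|_B=(L_zL_{x''}L_z^{-1})|_B=L_{x''}|_B$, because the factors act on $B$ as elements of the abelian group $H|_B$. The remaining pairs are in item 6. For nonabelian or large targets, items 2, 3, 4 and 8 give $L_{x_P}|_B$. So every $L_{x_P}$ is known on every $H$-orbit, and $L_{hx_P}=hL_{x_P}h^{-1}$ for $h\in H$ gives all translations.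

*Choices in item 8.* The map $L_{x_P}|_B$ lies in $Q=H|_B$ and centralizes $Q_0=(H_{x_P})|_B$, and $[Q:Q_0]\le[H:H_{x_P}]=|P|$. By Lemma 4 there are at most $2^{\lambda|B|+\varepsilon_{|P|}}$ choices.

*Total.* Items 1 to 6 take $O(n^{2-1/16}\log n)$ bits. So the number of racks is at most $2^{O(n^{2-1/16}\log n)}\cdot2^{\max\mathcal F}$ with
$$\mathcal F=u_GV+\sum_P\ \sum_{B\text{ nonabelian}}(\lambda|B|+\varepsilon_{|P|})=u_GV+u_H\lambda\nu+l_\nu\mathcal E. \tag{8}$$
Here $u_G$ and $u_H$ are the numbers of $G$- and $H$-orbits, $V=\sum_{B\text{ abelian}}\log|B|$, $\nu$ is the number of points in nonabelian $H$-orbits, $l_\nu\le\nu/3$ is the number of these orbits, and $\mathcal E=\sum_P\varepsilon_{|P|}$ over all $H$-orbits $P$. We dropped the smallness conditions, which is allowed since all terms are nonnegative. The maximum is over the data in item 1 that occur for racks with $|Z|=s$.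

**Step 3: $\mathcal F\le\frac{n^2}4-0.002\,sn$.** This step uses two bounds: one is good when few points lie in nonabelian $H$-orbits, the other when many do.

*First bound.* Let there be $a$ $G$-orbits of size $1$ and $b$ of size $2$, so $a+2b+s=n$. Then $u_G\le a+b+\frac s3$. As $H$-orbits refine $G$-orbits and $\log e\le\lambda e$, we have $V\le b+\lambda s$. These two bounds have sum $a+2b+(\frac13+\lambda)s=n-\theta s$, so $u_GV\le\frac14(n-\theta s)^2$. Also $u_H\le n$ and, by Lemma 4, $\mathcal E\le\sum_P|P|=n$. Since $l_\nu\le\nu/3$ and $s\le n$,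
$$\mathcal F\le\tfrac{(n-\theta s)^2}4+(\lambda+\tfrac13)\nu n\le\tfrac{n^2}4-\bigl(\tfrac\theta2-\tfrac{\theta^2}4\bigr)sn+(\lambda+\tfrac13)\nu n\le\tfrac{n^2}4-0.064\,sn+0.862\,\nu n.$$

*Second bound.* Let there be $a'$ and $b'$ $H$-orbits of sizes $1$ and $2$, and $l$ $H$-orbits of size $\ge3$, containing $y$ points in total. Then $l\le y/3$, $\nu\le y$ and $l_\nu\le l$. We have $u_G\le u_H=a'+b'+l$. Orbits of size at most $2$ are abelian and contribute $b'$ to $V$, and an orbit $B$ of size $\ge3$ contributes at most $\lambda|B|$ to $V+\lambda\nu$ whether it is abelian or not; so $V+\lambda\nu\le b'+\lambda y$. By Lemma 4, $\mathcal E\le y-3l$. Hence, as $a'+2b'=n-y$,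
$$\mathcal F\le(a'+b'+l)(b'+\lambda y)+l(y-3l)\le\tfrac14\bigl(n-(1-\lambda)y+l\bigr)^2+l(y-3l).$$
If $y=0$ the right side is $\frac{n^2}4$. If $y>0$, write $y=\sigma n$ and $l=\kappa y$ with $0\le\kappa\le\frac13$. The right side is $n^2g(\sigma)$ with
$$g(\sigma)=\tfrac14\bigl(1-\sigma(1-\lambda-\kappa)\bigr)^2+\sigma^2\kappa(1-3\kappa),$$
which is convex in $\sigma\in[0,1]$. Here $g(0)=\frac14$, and since $\lambda<0.53$,
$$g(1)=\tfrac14(\lambda+\kappa)^2+\kappa-3\kappa^2\le0.070225+1.265\kappa-2.75\kappa^2\le0.070225+\tfrac{1.265^2}{11}<0.22.$$
By convexity $g(\sigma)\le\frac14-0.03\sigma$. In all cases $\mathcal F\le\frac{n^2}4-0.03\,yn\le\frac{n^2}4-0.03\,\nu n$.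

*Combination.* If $\nu\ge s/15$, the second bound gives $\mathcal F\le\frac{n^2}4-0.002\,sn$. If $\nu<s/15$, then $0.862\,\nu\le0.0575\,s$ and the first bound gives $\mathcal F\le\frac{n^2}4-(0.064-0.0575)sn\le\frac{n^2}4-0.002\,sn$. This proves Proposition 2. $\square$

**Corollary.** The number of isomorphism types of racks (hence also of quandles) of order $n$ with $s>s_0=n/\log^3n$ is at most $2^{n^2/4-\Omega(n^2/\log^3n)}$.

*Proof.* The number of isomorphism types is at most the number of racks on $[n]$. Sum Proposition 2 over the at most $n$ values $s>s_0$. Each exponent is at most $\frac{n^2}4-0.002\frac{n^2}{\log^3n}+O(n^{2-1/16}\log n)$, and the error is $o(n^2/\log^3n)$. $\square$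

## 8. Comparing the counts: proofs of Theorems 1 and 2

**Step 1: Theorem 1 and parts 1 and 2 of Theorem 2.** This step compares the racks with $s\ge3$ with those of Lemma 2. By Lemma 2, the number of racks ($\delta=0$), resp. quandles ($\delta=1$), with all orbits of size $\le2$ is (5), and all of these are 2-reductive. All others have $s\ge3$. Those with $s\le s_0$ are bounded by Proposition 1(a). Those with $s>s_0$ are bounded by the Corollary, whose bound is far smaller than that of Proposition 1(a), since $\frac{N^2}4=\frac{n^2}4-O(n)$ and $\lfloor n/2\rfloor!=2^{O(n\log n)}$. So the number of types with $s\ge3$ is at most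
$$\frac1{\lfloor n/2\rfloor!}\,2^{\frac{N^2}4-\frac\omega2N+O(\log^2n)},$$
which is (5) times $2^{-\frac\omega2n+O(\log^2n)}\to0$. Here $\frac\omega2=1-\frac12\log3>0.2$. This is part 1 of Theorem 2; when all orbits have size at most $2$, $G$ embeds in a product of groups $\mathrm{Sym}(2)$, so it is an elementary abelian 2-group and $L_x^2=1$. It also shows that $r(n)$, resp. $q(n)$, is $(1+o(1))S(n,-\delta)$, which is part 2. Finally, every type that is not 2-reductive has $s\ge3$, so for large $n$
$$1-\frac{r_{2\text{-red}}(n)}{r(n)}\le2^{-0.2n},\qquad1-\frac{q_{2\text{-red}}(n)}{q(n)}\le2^{-0.2n}.$$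
Hence both limits exist and equal $1$, which is Theorem 1.

**Step 2: parts 3 and 4 of Theorem 2.** This step isolates the dominant family among the racks that are not 2-reductive. For large $n$ these are the racks of type $R_3$, those of Proposition 1(b), and some with $s>s_0$. By Proposition 1(c) and (3), with $(n-3)+(1-\delta)=N-2$, type $R_3$ contributes
$$(1+o(1))\,S(n-3,1-\delta)=\frac{2^{(N-2)^2/4}}{\lfloor(n-3)/2\rfloor!}2^{O(\log^2n)}=\frac{2^{\frac{N^2}4-N}}{\lfloor n/2\rfloor!}\,2^{O(\log^2n)},$$
because $\lfloor n/2\rfloor!/\lfloor(n-3)/2\rfloor!\le n^2$ and $\frac{(N-2)^2}4=\frac{N^2}4-N+1$. The bound of Proposition 1(b) has $-1.2N$ in place of $-N$, so type $R_3$ exceeds it by a factor $2^{0.2N-O(\log^2n)}\to\infty$. It exceeds the bound of the Corollary by a factor tending to infinity as well. Therefore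
$$r(n)-r_{2\text{-red}}(n)\sim S(n-3,1),\qquad q(n)-q_{2\text{-red}}(n)\sim S(n-3,0)\sim r(n-3),$$
the last relation by part 2. This is part 3. Dividing by $r(n)\sim S(n,0)$, resp. $q(n)\sim S(n,-1)$, and using (5), we get $2^{-N+O(\log^2n)}=2^{-n+O(\log^2n)}$ in both cases, which is part 4. $\blacksquare$
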